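# Counting with Seeds: NFAs for Continuous Vector Addition Systems Need Ackermannian Size

## 1. A tank, a token and a seed

Take five rational counters $a_1,a_2,b_2,s_0,s_1$, which must never become negative. We use the name of a counter also for the corresponding unit vector. Consider five vectors, regarded as letters:
$$\sigma=-2s_0+s_1+2b_2,\qquad \tau=-b_2+a_2-a_1,\qquad \rho=-a_2+b_2,\qquad \kappa=-b_2-a_1,\qquad \eta=-s_1 .$$
To *fire* a letter $t$ with fraction $\alpha\ge 0$ means to add $\alpha t$ to the current contents of the counters. Fix $N\ge 1$, start with $a_1=N$, $s_0=1$ and all else $0$, and try to reach the zero vector along the word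
$$\sigma\,(\tau\rho)^{N-1}\,\kappa\,\eta .$$
For $N=3$ here is a way to do it.

| letter | fraction | $a_1$ | $a_2$ | $b_2$ | $s_0$ | $s_1$ |
|---|---|---|---|---|---|---|
| start | | 3 | 0 | 0 | 1 | 0 |
| $\sigma$ | 1/2 | 3 | 0 | 1 | 0 | 1/2 |
| $\tau$ | 1 | 2 | 1 | 0 | 0 | 1/2 |
| $\rho$ | 1 | 2 | 0 | 1 | 0 | 1/2 |
| $\tau$ | 1 | 1 | 1 | 0 | 0 | 1/2 |
| $\rho$ | 1 | 1 | 0 | 1 | 0 | 1/2 |
| $\kappa$ | 1 | 0 | 0 | 0 | 0 | 1/2 |
| $\eta$ | 1/2 | 0 | 0 | 0 | 0 | 0 |

Call $a_1$ the *tank*, the content of $a_2+b_2$ the *token*, and $s_0,s_1$ the *seeds*. The letter $\sigma$ makes a token out of the seed. Each $\tau$ takes from the tank at most as much as the token in $b_2$, and parks the token in $a_2$; the letter $\rho$ brings it back.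

This run is forced, for every $N$. Let $\varphi$ be the fraction of $\sigma$. Since $s_0$ stays nonnegative, $2\varphi\le 1$. After $\sigma$ we have $a_2+b_2=2\varphi$, and $\tau,\rho$ do not change this sum. The tank is drained only by the $N-1$ letters $\tau$ and by $\kappa$, so their $N$ fractions sum to $N$. Each of them is at most the value of $b_2$ just before, hence at most $2\varphi\le 1$. So all $N$ fractions are $1$ and $\varphi=1/2$. Just before each of these letters $b_2=1$ and $a_2=0$; just after each $\tau$ we have $b_2=0$ and $a_2=1$; so each $\rho$ has fraction exactly $1$. What is left is $s_1=1/2$, and $\eta$ has fraction $1/2$. In particular no letter has fraction $0$, so no letter of the word can be omitted.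

Two things about this device matter. First, a word that reaches its target but stops doing so when any letters are deleted makes every finite automaton large. Second, the device does more than count to $N$. It started with a tank of $N$ and a seed of $1$, and it left a seed of $1/2$. Scale everything by a factor: a tank $m$ with seed $m/N$ is emptied, and the seed becomes $m/(2N)$. If we read "tank $m$, seed $m/N$" as a code for the number $N$, the device has replaced $N$ by $2N$. Nesting such devices will iterate functions, and nesting them $K$ deep will produce the $K$-th level of the Ackermann hierarchy.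

## 2. Continuous vector addition systems and the two theorems

**Definition (CVAS).** A *continuous vector addition system* of dimension $d$ is a finite set $\Sigma\subseteq\mathbb Z^d$ of *transitions*, viewed as a finite alphabet. Configurations are vectors in $\mathbb Q_{\ge0}^d$. A transition $t$ can be fired from $\mathbf u$ with any rational fraction $\alpha\in(0,1]$ for which $\mathbf u+\alpha t\in\mathbb Q^d_{\ge 0}$, and then leads to $\mathbf u+\alpha t$. A *run* along $t_1\cdots t_m$ fires $t_1,\dots,t_m$ in this order, each with its own fraction. For configurations $\mathbf x,\mathbf y$, let $L_\Sigma^{\mathbf x,\mathbf y}\subseteq\Sigma^*$ be the set of words along which there is a run from $\mathbf x$ to $\mathbf y$. The input size $n$ is the size of the encoding of $(\Sigma,\mathbf x,\mathbf y)$ with numbers in binary.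

**Example.** Let $d=1$, $\Sigma=\{\mathsf u,\mathsf d\}$ with $\mathsf u=+1$, $\mathsf d=-1$, and $\mathbf x=\mathbf y=0$. A nonempty word in the language must start with $\mathsf u$ and end with $\mathsf d$. Conversely, let $w=\mathsf u z\mathsf d$ with $|z|=k$. Fire the first letter with fraction $1/2$, each letter of $z$ with a fraction $\varepsilon>0$ such that $k\varepsilon<1/2$, and the last letter with whatever amount is then present. That amount lies strictly between $0$ and $1$, and the counter stays nonnegative. So $L_\Sigma^{0,0}=\{\varepsilon\}\cup \mathsf u\Sigma^*\mathsf d$, where here $\varepsilon$ in braces is the empty word.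

**Definition (weak and closed runs).** A *weak run* is like a run, but with fractions in $\mathbb Q_{\ge 0}$: zero is allowed and there is no upper bound. A *closed run* has fractions in $[0,1]$. In both cases all intermediate configurations must be $\ge0$.

A *subword* of $w$ is a word obtained by deleting letters at some (possibly no) positions; it is *proper* if at least one letter is deleted. A closed run along $w$ is the same thing as a run along the subword of $w$ consisting of the letters with positive fraction.

The following is known: $L_\Sigma^{\mathbf x,\mathbf y}$ is always regular, and an NFA for it can be computed in time bounded by an Ackermannian function of $n$; conversely, there is a family of inputs for which the minimal number of NFA states is not bounded by any elementary function of $n$. The paper "General Decidability Results for Systems with Continuous Counters" by A. R. Balasubramanian, Matthew Hague, Rupak Majumdar, Ramanathan S. Thinniyam and Georg Zetzsche (arXiv:2511.21559, 2025) asks about this gap: "It would be interesting to investigate whether there is a primitive-recursive construction."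

Recall that the primitive-recursive functions are those obtained from zero, successor and projections by composition and primitive recursion. The Ackermann–Péter function is
$$A(0,n)=n+1,\qquad A(m+1,0)=A(m,1),\qquad A(m+1,n+1)=A(m,A(m+1,n)).$$
We use the classical theorem of Ackermann and Péter: for every primitive-recursive $g$ there is an $m$ with $g(n)<A(m,n)$ for all $n$, and $n\mapsto A(n,n)$ is not bounded by a primitive-recursive function. We also use that $A$ is monotone. Indeed, by induction on $m$, $A(m,\cdot)$ is strictly increasing with $A(m,n)>n$: for $m+1$ we have $A(m+1,0)=A(m,1)>1$ and $A(m+1,n+1)=A(m,A(m+1,n))>A(m+1,n)$. Moreover $A(m+1,0)=A(m,1)\ge A(m,0)$, and for $n\ge1$, $A(m+1,n)=A(m,A(m+1,n-1))\ge A(m,n)$ because $A(m+1,n-1)\ge n$.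

**Theorem A.** For all integers $K\ge1$, $N\ge3$ there is a CVAS $\Sigma_K$ of dimension $2K+3$ with $|\Sigma_K|=4K+3$ and all entries in $\{-2,\dots,2\}$, and there is $\mathbf x_{K,N}\in\mathbb N^{2K+3}$ with one entry $N$, one entry $1$ and all others $0$, such that every NFA for $L_{\Sigma_K}^{\mathbf x_{K,N},\mathbf 0}$ has more than $\log_2\big(A(K+1,N-3)/N\big)$ states. Consequently:

1. No algorithm computing NFAs for $L_\Sigma^{\mathbf x,\mathbf y}$ runs in primitive-recursive time. The minimal NFA size itself is not primitive-recursively bounded in $n$.
2. For every primitive-recursive $g$ there is a *fixed* $\Sigma$ such that, with $\mathbf y=\mathbf 0$ and $N$ ranging over $\mathbb N$ in binary, every NFA for $L_\Sigma^{\mathbf x_N,\mathbf 0}$ has more than $g(N)$ states for all $N\ge3$.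

**Theorem B.** There is an algorithm computing NFAs for $L_\Sigma^{\mathbf x,\mathbf y}$ whose running time, restricted to inputs with $|\Sigma|\le r$, is primitive recursive in $n$, for every fixed $r$.

So the answer to the question is no, and together with the known construction an Ackermannian bound is unavoidable. For each fixed $\Sigma$ the size is primitive recursive in $n$, but by A(2) no single primitive-recursive function works for all fixed $\Sigma$. The case of fixed dimension $d$ with unbounded $|\Sigma|$ is not settled by these theorems.

## 3. A word without proper subwords in the language forces many states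

**Lemma 1.** Let $L$ be a language and $w\in L$ a word no proper subword of which is in $L$. Let $R$ be regular with $w\in R\subseteq L$. Then every NFA for $R$, with or without $\varepsilon$-transitions, has at least $|w|+1$ states.

*Proof.* Take an accepting computation on $w$. Let $q_0$ be its initial state and $q_i$ the state right after reading $i$ letters. If $q_i=q_j$ with $i<j$, cutting out the part in between gives an accepting computation on a proper subword of $w$. That subword is in $R\subseteq L$, a contradiction. So $q_0,\dots,q_{|w|}$ are distinct. $\square$

The simplest case is $d=1$, $\Sigma=\{t\}$ with $t=-1$, $\mathbf x=N\ge1$, $\mathbf y=0$. A run along $t^m$ needs $m$ fractions in $(0,1]$ with sum $N$, which exist exactly when $m\ge N$. So the language is $\{t^m:m\ge N\}$, Lemma 1 applies to $t^N$, and every NFA has at least $N+1$ states. This is exponential in the number of bits of $N$. The device of Section 1 gives $|w|=2N+1$, which is no better by itself.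

## 4. Supplied tokens only multiply, and a single seed leaks

A first plan for longer words is a nested loop. Supply a token for each level in the input, and let an inner level be responsible for carrying the outer token back from $a_2$ to $b_2$. With two levels take $\mathbf x=Na_1+b_2+\frac1Mb_3$ and the letters
$$\tau_2=-b_2+a_2-a_1,\quad \kappa_2=-b_2-a_1,\quad \tau_3=-b_3+a_3-a_2+b_2,\quad \rho=-a_3+b_3,\quad \zeta=-b_3 .$$
The word $\big(\tau_2(\tau_3\rho)^M\big)^{N-1}\kappa_2\,\zeta$ reaches $\mathbf 0$: each $\tau_2$ and $\kappa_2$ fires with fraction $1$, each $\tau_3$, each $\rho$ and $\zeta$ with fraction $1/M$. In each round $\tau_2$ puts $1$ into $a_2$, and the $M$ pairs $\tau_3\rho$ carry it back to $b_2$ in portions of $1/M$, after which the inner token $1/M$ is again in $b_3$. The length is $(N-1)(2M+1)+2$. A further level multiplies the length by at most a constant times the number supplied for it. A product of numbers that are all written in $n$ bits is at most $2^n$, so this design stays at $2^{O(n)}$. The point at which it stops is clear: the inner token is the same in every round.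

To go further, the inner token must shrink from round to round, and the amount of shrinking must be the result of the previous round. So the token of a level has to be made from a stored quantity, the seed, and every call of a level must leave behind a smaller seed than it found.

Why two seed counters? With a single counter $s$, the splitting vector would be $-2s+s+2b_2=-s+2b_2$. Take the tank $a_1=1$ and the seed $s=\frac12$, a code for $N=2$. The intended run fires $\sigma$ with fraction $\frac14$, leaving a seed $\frac14$ and a token $\frac12$, and then proceeds with $\tau\rho\kappa\eta$, where now $\eta=-s$. But one can fire $\sigma$ with fraction $\frac12$: this gives $s=0$ and the token $b_2=1$, and a single $\kappa=-b_2-a_1$ with fraction $1$ reaches $\mathbf 0$. So the proper subword $\sigma\kappa$ is also in the language. The new half seed was used to overdraw. In Section 1 the new seed goes into the *other* counter, so $\sigma$ can only draw on the old one; that is what gave $2\varphi\le 1$. The price is that the roles of $s_0$ and $s_1$ swap at each split, and we must keep track of a parity.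

## 5. The system $\Sigma_K$ and the recursive words

Fix $K\ge1$. The coordinates are $a_1$; $a_\ell,b_\ell$ for $2\le\ell\le K+1$; and $s_0,s_1$. That is $2K+3$ coordinates. Put $b_1:=0$, the zero vector; there is no coordinate $b_1$. The letters, for $2\le\ell\le K+1$ and $p\in\{0,1\}$, are

* $\sigma_\ell^p=-2s_p+s_{1-p}+2b_\ell$ (split),
* $\tau_\ell=-b_\ell+a_\ell-a_{\ell-1}+b_{\ell-1}$ (tick),
* $\kappa_\ell=-b_\ell-a_{\ell-1}+b_{\ell-1}$ (clear),
* $\rho=-a_{K+1}+b_{K+1}$ (reset),
* $\eta_p=-s_p$ (end).

These are $2K+K+K+1+2=4K+3$ distinct vectors with entries in $\{-2,\dots,2\}$.

The job of level $\ell$ is to pour the content of the tank $a_\ell$ into $b_\ell$. For $\ell\ge2$ this content is the token of level $\ell-1$, so level $\ell$ plays the role that $\rho$ played in Section 1. At the deepest level $K+1$, pouring is done by the single letter $\rho$. A level $\ell\le K$ uses a token in $a_{\ell+1}+b_{\ell+1}$. Along the way, the seed shrinks. The functions that describe the shrinking are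
$$f_0(N)=N,\qquad f_{i+1}(N)=N\cdot f_i^{(N-1)}(2)\qquad(N\ge1),$$
where the exponent denotes iteration. All values are integers, and $f_i(N)\ge N$, since the factor $f_i^{(N-1)}(2)$ is a positive integer.

**Definition (the words $\Phi_\ell$).** For $\ell=K+1,\dots,1$, $N\ge1$ and $p\in\{0,1\}$ we define a word $\Phi_\ell(N,p)$ together with an *output parity*.

* $\Phi_{K+1}(N,p)=\rho$, with output parity $p$.
* For $\ell\le K$, let $N_1=2$, $p_1=1-p$, $N_{j+1}=f_{K-\ell}(N_j)$, and let $p_{j+1}$ be the output parity of $\Phi_{\ell+1}(N_j,p_j)$. Then
$$\Phi_\ell(N,p)=\sigma_{\ell+1}^p\ \Big[\prod_{j=1}^{N-1}\tau_{\ell+1}\,\Phi_{\ell+1}(N_j,p_j)\Big]\ \kappa_{\ell+1},\tag{1}$$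
with output parity $p_N$.

Since $N_N=f_{K-\ell}^{(N-1)}(2)$, we have
$$N\cdot N_N=f_{K-\ell+1}(N).\tag{2}$$
Moreover $\Phi_\ell$ contains only $\rho$ and letters $\sigma_j^{0},\sigma_j^1,\tau_j,\kappa_j$ with $j\ge\ell+1$.

**Example.** For $K=1$ the word $\Phi_1(N,0)$ is $\sigma_2^0(\tau_2\rho)^{N-1}\kappa_2$ with output parity $1$: Section 1 again. For $K=2$ and $N=2$ we get
$$\Phi_1(2,0)=\sigma_2^0\ \tau_2\ \sigma_3^1\,\tau_3\,\rho\,\kappa_3\ \kappa_2,$$
with output parity $0$. Start from $2a_1+s_0$ and list the nonzero counters after each letter, with the fraction in brackets:

* $\sigma_2^0$ $[\frac12]$: $a_1=2$, $b_2=1$, $s_1=\frac12$;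
* $\tau_2$ $[1]$: $a_1=1$, $a_2=1$, $s_1=\frac12$;
* $\sigma_3^1$ $[\frac14]$: $a_1=1$, $a_2=1$, $b_3=\frac12$, $s_0=\frac14$;
* $\tau_3$ $[\frac12]$: $a_1=1$, $a_2=\frac12$, $b_2=\frac12$, $a_3=\frac12$, $s_0=\frac14$;
* $\rho$ $[\frac12]$: $a_1=1$, $a_2=\frac12$, $b_2=\frac12$, $b_3=\frac12$, $s_0=\frac14$;
* $\kappa_3$ $[\frac12]$: $a_1=1$, $b_2=1$, $s_0=\frac14$;
* $\kappa_2$ $[1]$: $s_0=\frac14$.

The seed went from $1$ to $\frac14=2/f_2(2)$, as $f_2(2)=2\cdot f_1(2)=8$.

## 6. The run along $\Phi_\ell$ is forced

**Definition (start).** For rational $m>0$, a configuration $u$ is an *$(\ell,N,p,m)$-start* if $a_\ell=m$, $s_p=m/N$, $s_{1-p}=0$, and $a_j=b_j=0$ for all $j>\ell$. The other coordinates are arbitrary.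

This is the code "tank $m$, seed $m/N$" for the number $N$ at level $\ell$. The lemma says that $\Phi_\ell(N,p)$ turns the code for $N$ into a seed for $f_{K-\ell+1}(N)$, and that it cannot do anything else while emptying the tank.

**Lemma 2.** Let $u$ be an $(\ell,N,p,m)$-start and let $q$ be the output parity of $\Phi_\ell(N,p)$. Let $v$ be the configuration with $a_\ell=0$, $b_\ell(v)=b_\ell(u)+m$ (if $\ell\ge2$), $s_q=m/f_{K-\ell+1}(N)$, $s_{1-q}=0$, $a_j=b_j=0$ for $j>\ell$, and all other coordinates as in $u$.

(a) There is a weak run along $\Phi_\ell(N,p)$ from $u$ to $v$ in which all fractions are positive and at most $m$; if $\ell\le K$, they are at most $m/N$.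

(b) It is the only weak run along $\Phi_\ell(N,p)$ from $u$ that ends in a configuration with $a_\ell=0$.

*Proof.* Induction on $\ell$ from $K+1$ downward.

**Step 1: the deepest level, $\ell=K+1$.** The word is $\rho$. The condition $a_{K+1}=0$ at the end says that its fraction is exactly $m$. This leads to $a_{K+1}=0$ and $b_{K+1}(u)+m$ in $b_{K+1}$, while the seeds are unchanged: $s_p=m/N=m/f_0(N)$ and $q=p$. So the end is $v$, and (a), (b) hold.

Now let $\ell\le K$, assume the lemma at level $\ell+1$, and put $\mu=m/N$.

**Step 2: the intended run, proving (a).** Fire $\sigma_{\ell+1}^p$ with fraction $\mu/2$. Since $s_p$ was $\mu$, now $s_p=0$, $s_{1-p}=\mu/2=\mu/N_1$, $b_{\ell+1}=\mu$ and $a_{\ell+1}=0$. We claim that before the $j$-th tick, $b_{\ell+1}=\mu$, $a_{\ell+1}=0$, $s_{p_j}=\mu/N_j$, $s_{1-p_j}=0$, and all levels above index $\ell+1$ are zero. For $j=1$ this is what we just saw. For $j\le N-1$, fire $\tau_{\ell+1}$ with fraction $\mu$. Then $a_{\ell+1}=\mu$, $b_{\ell+1}=0$, the tank $a_\ell$ has decreased by $\mu$, and $b_\ell$ has increased by $\mu$ if $\ell\ge2$. The configuration is an $(\ell+1,N_j,p_j,\mu)$-start. By induction, $\Phi_{\ell+1}(N_j,p_j)$ can be executed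 with positive fractions at most $\mu$. It leads to $a_{\ell+1}=0$, $b_{\ell+1}=\mu$, $s_{p_{j+1}}=\mu/f_{K-\ell}(N_j)=\mu/N_{j+1}$, $s_{1-p_{j+1}}=0$, with deeper levels zero and everything else unchanged. That is the claim for $j+1$. After $N-1$ rounds fire $\kappa_{\ell+1}$ with fraction $\mu$, so that $b_{\ell+1}=0$. In total $a_\ell$ has decreased by $N\mu=m$ and $b_\ell$ has increased by $m$ if $\ell\ge2$. The seed is $s_{p_N}=\mu/N_N=m/(N\cdot N_N)=m/f_{K-\ell+1}(N)$ by (2), and $s_{1-p_N}=0$. So we reached $v$, with all fractions positive and at most $\mu=m/N\le m$.

For (b), consider any weak run along $\Phi_\ell(N,p)$ from $u$ that ends with $a_\ell=0$. Let $\varphi$ be the fraction of its first letter $\sigma_{\ell+1}^p$.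

**Step 3: the token is at most $\mu$ and is conserved.** Since $s_p=\mu-2\varphi\ge0$ after the first letter, $2\varphi\le\mu$. After this letter $a_{\ell+1}+b_{\ell+1}=2\varphi$. The remaining letters of $\Phi_\ell(N,p)$ before the final $\kappa_{\ell+1}$ that touch level $\ell+1$ are $\tau_{\ell+1}$, then $\tau_{\ell+2}$ and $\kappa_{\ell+2}$ (if $\ell<K$), and $\rho$ (if $\ell=K$). Each of them moves content between $a_{\ell+1}$ and $b_{\ell+1}$ in equal amounts. So $a_{\ell+1}+b_{\ell+1}=2\varphi$ until the final $\kappa_{\ell+1}$.

**Step 4: emptying the tank forces equality everywhere.** Inside $\Phi_\ell(N,p)$ the only letters changing $a_\ell$ are the $N-1$ occurrences of $\tau_{\ell+1}$ and the one occurrence of $\kappa_{\ell+1}$, each with coefficient $-1$. So their $N$ fractions sum to $m=N\mu$. Each of these letters has coefficient $-1$ at $b_{\ell+1}$, so its fraction is at most the value of $b_{\ell+1}$ just before, which is at most $2\varphi\le\mu$. Hence all $N$ fractions equal $\mu$, and $\varphi=\mu/2$. Just before each of these letters, $b_{\ell+1}\ge\mu$ and $a_{\ell+1}+b_{\ell+1}=\mu$, so $b_{\ell+1}=\mu$ and $a_{\ell+1}=0$. Just after each $\tau_{\ell+1}$, $a_{\ell+1}=\mu$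 and $b_{\ell+1}=0$.

**Step 5: the inner calls are forced too.** Each factor $\Phi_{\ell+1}(N_j,p_j)$ is preceded by a $\tau_{\ell+1}$ and followed by a $\tau_{\ell+1}$ or $\kappa_{\ell+1}$. By Step 4 it starts with $a_{\ell+1}=\mu$ and ends with $a_{\ell+1}=0$. We show by induction on $j$ that it starts in an $(\ell+1,N_j,p_j,\mu)$-start and has the fractions of Step 2. For $j=1$: after the first letter $s_p=0$ and $s_{1-p}=\mu/2=\mu/N_1$, where $1-p=p_1$. The deeper levels are zero because $u$ is a start and $\sigma_{\ell+1}^p,\tau_{\ell+1}$ do not touch them. So we are in an $(\ell+1,N_1,p_1,\mu)$-start. If the factor with index $j$ starts in an $(\ell+1,N_j,p_j,\mu)$-start, then, since it ends with $a_{\ell+1}=0$, statement (b) at level $\ell+1$ says that its fractions are those of the run in (a). In particular it ends with $s_{p_{j+1}}=\mu/N_{j+1}$, $s_{1-p_{j+1}}=0$ and deeper levels zero. If $j+1\le N-1$, the following $\tau_{\ell+1}$ leads to an $(\ell+1,N_{j+1},p_{j+1},\mu)$-start. Thus all fractions are those of Step 2. $\square$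

Part (b) allows fractions to be zero and to be arbitrarily large. Zero fractions are what we need to treat subwords.

## 7. The word $w_{K,N}$

Let $\mathbf x=\mathbf x_{K,N}=Na_1+s_0$, let $q$ be the output parity of $\Phi_1(N,0)$, and put $w=w_{K,N}=\Phi_1(N,0)\,\eta_q$ and $L=L_{\Sigma_K}^{\mathbf x,\mathbf 0}$.

**Lemma 3.** We have $w\in L$, no proper subword of $w$ is in $L$, and $|w|>\log_2(f_K(N)/N)$.

*Proof.* **Step 1: $w$ is in $L$.** The configuration $\mathbf x$ is a $(1,N,0,m)$-start with $m=N$. Since $1\le K$, Lemma 2(a) gives a run along $\Phi_1(N,0)$ with all fractions positive and at most $m/N=1$. It ends in the configuration whose only nonzero coordinate is $s_q=N/f_K(N)$, and this is at most $1$. Firing $\eta_q$ with that fraction reaches $\mathbf 0$.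

**Step 2: nothing can be deleted.** Let $w'\in L$ be obtained from $w$ by deleting some positions. Give the deleted letters fraction $0$. This is a weak run along $w$ from $\mathbf x$ to $\mathbf 0$. Since $\eta_q$ does not touch $a_1$, we have $a_1=0$ already after $\Phi_1(N,0)$. By Lemma 2(b), all fractions in $\Phi_1(N,0)$ are the positive ones of Lemma 2(a), and then $\eta_q$ must have fraction $N/f_K(N)>0$. So no position was deleted.

**Step 3: the length.** In this run, each split letter finds one seed equal to some $\mu'$ and the other equal to $0$, and leaves $0$ and $\mu'/2$. So it halves $s_0+s_1$. No other letter of $\Phi_1(N,0)$ changes $s_0+s_1$, which goes from $1$ to $N/f_K(N)$. Hence the number of split letters is exactly $\log_2(f_K(N)/N)$, and $w$ contains further letters, such as $\eta_q$. $\square$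

## 8. Growth, and the proof of Theorem A

To compare $f_K$ with $A$, we use the one-argument hierarchy
$$A_1(n)=2n,\qquad A_{i+1}(n)=A_i^{(n)}(1)\qquad(n\ge1).$$
By induction on $i$: $A_i(1)=2$, $A_i(2)=4$, and $A_i$ is strictly increasing with $A_i(n)\ge n+1$. For $i=1$ this is clear. For $i+1$: $A_{i+1}(1)=A_i(1)=2$, $A_{i+1}(2)=A_i(A_i(1))=A_i(2)=4$, and $A_{i+1}(n+1)=A_i(A_{i+1}(n))\ge A_{i+1}(n)+1$, from which $A_{i+1}(n)\ge n+1$ follows as well.

**Lemma 4.** (a) $f_i(N)\ge A_i(N)$ for all $i\ge1$, $N\ge1$. (b) $A(m,n)=A_{m-1}(n+3)-3$ for all $m\ge2$, $n\ge0$. Consequently $f_K(N)\ge A(K+1,N-3)+3$ for $K\ge1$, $N\ge3$.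

*Proof.* (a) We have $f_1(N)=N\cdot f_0^{(N-1)}(2)=2N=A_1(N)$. If $f_i\ge A_i$ pointwise, then $f_i^{(k)}(2)\ge A_i^{(k)}(2)$ for all $k$, because $A_i$ is monotone: from $y\ge z$ we get $f_i(y)\ge A_i(y)\ge A_i(z)$. Hence
$$f_{i+1}(N)\ge f_i^{(N-1)}(2)\ge A_i^{(N-1)}(2)=A_i^{(N-1)}(A_i(1))=A_{i+1}(N).$$

(b) From the definition, $A(1,n)=n+2$ and $A(2,n)=2n+3=A_1(n+3)-3$, so the case $m=2$ holds. Suppose the formula holds for $m$. Then
$$A(m+1,0)=A(m,1)=A_{m-1}(4)-3=A_{m-1}(A_m(2))-3=A_m(3)-3,$$
and, inductively in $n$,
$$A(m+1,n+1)=A_{m-1}\big(A(m+1,n)+3\big)-3=A_{m-1}(A_m(n+3))-3=A_m(n+4)-3 .$$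

The last claim is $f_K(N)\ge A_K(N)=A(K+1,N-3)+3$, using (b) with $m=K+1$ and $n=N-3$. $\square$

*Proof of Theorem A.* **Step 1: the state bound.** By Lemmas 1 and 3, every NFA for $L$ has at least $|w|+1$ states, and $|w|>\log_2(f_K(N)/N)\ge\log_2(A(K+1,N-3)/N)$ by Lemma 4.

**Step 2: consequence (1).** Suppose an algorithm computes NFAs in time $T(\text{input size})$ with $T$ primitive recursive. Replacing $T(k)$ by $\sum_{i\le k}T(i)$, we may assume $T$ monotone. For $n\ge1$ take $K=n$ and $N=n+3$. The input consists of $4n+3$ vectors of dimension $2n+3$ with entries in $\{-2,\dots,2\}$ and of two configurations, so its size is at most $\pi(n)$ for some polynomial $\pi$. The $|w|+1$ distinct states of Lemma 1 all occur in the output, so $|w|\le T(\pi(n))$. Hence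
$$A(n,n)\le A(n+1,n)\le f_n(n+3)\le(n+3)\,2^{|w|}\le(n+3)\,2^{T(\pi(n))}.$$
The right-hand side is primitive recursive in $n$, a contradiction. If $T$ is instead a bound on the minimal number of states, the same computation applies, so the minimal size is not primitive-recursively bounded.

**Step 3: consequence (2).** Given a primitive-recursive $g$, the function $k\mapsto(k+3)2^{g(k+3)}$ is primitive recursive, so there is an $m$ with $A(m,k)>(k+3)2^{g(k+3)}$ for all $k$. By monotonicity of $A$ in $m$ we may take $m\ge2$. Let $K=m-1$, and let $\mathbf x_N=\mathbf x_{K,N}$. For $N\ge3$, with $k=N-3$,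
$$f_K(N)\ge A(K+1,N-3)>N\,2^{g(N)},$$
so every NFA has more than $|w|>\log_2(f_K(N)/N)>g(N)$ states. Here $\Sigma_K$ and $\mathbf y=\mathbf 0$ do not depend on $N$. $\square$

Two remarks. Since Lemma 2(b) is about weak runs, and its proof does not use rationality, the same bounds hold if fractions range over $[0,1]$, $(0,\infty)$ or $[0,\infty)$, and also for real fractions. Second, there is no primitive-recursive algorithm that produces descriptions of another kind (MSO sentences, extended regular expressions, alternating or two-way automata), as these can be translated into NFAs primitive-recursively: composing with the translation would contradict (1).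

## 9. Theorem B: averaging closed runs, and marked words

Now we turn to upper bounds. Let $r=|\Sigma|$. If $\Sigma=\emptyset$, the language is $\{\varepsilon\}$ or $\emptyset$, according to whether $\mathbf x=\mathbf y$. So let $r\ge1$. We use that $d\le n$, $r\le n$, and that all entries of $\Sigma$ and all numerators and denominators in $\mathbf x,\mathbf y$ are at most $2^n$ in absolute value.

Closed runs are convenient because inserting a letter with fraction $0$ keeps a closed run closed. So the set of words admitting a closed run is closed under inserting letters, and it is determined by its minimal words. But a word in $L_\Sigma^{\mathbf x,\mathbf y}$ must use *every* letter with positive fraction. Marking one letter at a time repairs this.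

**Definition (marked words).** Let $L^\circ$ be the set of words $w$ over $\Sigma\cup\{t^\circ:t\in\Sigma\}$ with exactly one marked letter that admit a closed run from $\mathbf x$ to $\mathbf y$ in which the marked letter (acting as $t$) has positive fraction.

**Example.** In the example of Section 2, a word with a marked $\mathsf u^\circ$ is in $L^\circ$ iff some $\mathsf d$ occurs later: if so, fire only these two letters, each with fraction $1$; if not, the amount added by $\mathsf u^\circ$ can never be removed. Similarly a word with a marked $\mathsf d^\circ$ is in $L^\circ$ iff some $\mathsf u$ occurs earlier. The words of $L^\circ$ that are minimal under deletion of unmarked letters are $\mathsf u^\circ\mathsf d$ and $\mathsf u\mathsf d^\circ$. A nonempty word has all its markings in $L^\circ$ iff every $\mathsf u$ has a later $\mathsf d$ and every $\mathsf d$ an earlier $\mathsf u$, that is, iff it starts with $\mathsf u$ and ends with $\mathsf d$.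

**Lemma 5.** (a) $L^\circ$ is closed under inserting unmarked letters. (b) A nonempty $w\in\Sigma^*$ is in $L_\Sigma^{\mathbf x,\mathbf y}$ iff every marking of one position of $w$ is in $L^\circ$. (c) Suppose $\lambda$ bounds the length of the words in $L^\circ$ that are minimal with respect to deleting unmarked letters. Given $\lambda$, an NFA for $L_\Sigma^{\mathbf x,\mathbf y}$ can be computed in time elementary in $\lambda+n$.

*Proof.* (a) Give inserted letters fraction $0$.

(b) A run along $w$ witnesses that every marking is in $L^\circ$. Conversely, for each position $i$ take a closed run along $w$ from $\mathbf x$ to $\mathbf y$ with positive fraction at $i$, and average these $|w|$ closed runs. Configurations and fractions are averaged, so configurations stay $\ge0$, the endpoints are $\mathbf x$ and $\mathbf y$, and the fractions lie in $[0,1]$. The fraction at position $i$ is positive because the $i$-th run contributes a positive amount. So this is a run.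

(c) Enumerate all singly marked words of length at most $\lambda$. Test membership in $L^\circ$ by linear programming: the fractions are variables in $[0,1]$, the conditions on the configurations are linear, and we ask whether the system is feasible and the maximal fraction of the marked letter is positive. The optimum is attained at a rational point. Build an NFA for the set of all words obtained from the words found by inserting unmarked letters: one path per word, with loops for all unmarked letters at all states. By (a) this set is contained in $L^\circ$. It equals $L^\circ$, because every word of $L^\circ$ has a minimal subword in $L^\circ$, which has length at most $\lambda$. Complement within the singly marked words, erase the mark, and complement again within $\Sigma^*$: by (b), on nonempty words this is $L_\Sigma^{\mathbf x,\mathbf y}$. Finally correct for $\varepsilon$, which is in $L_\Sigma^{\mathbf x,\mathbf y}$ iff $\mathbf x=\mathbf y$. All steps are elementary in $\lambda+n$. $\square$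

That the minimal words are finite in number follows from Higman's lemma, but Higman's lemma gives no bound on their length. We need a bound.

## 10. Rich pieces can be compressed

**Definition (arity, pieces, richness).** The *alphabet* of a nonempty word $z\in\Sigma^*$ is the set $\Sigma'$ of letters occurring in it. Read $z$ greedily: cut off the shortest prefix that contains all of $\Sigma'$, continue with the rest, and stop when the rest no longer contains all of $\Sigma'$. This writes
$$z=z_1c_1\,z_2c_2\cdots z_qc_q\,z_{q+1},\tag{3}$$
where each $z_jc_j$ contains all of $\Sigma'$ and each $z_j$ misses a letter of $\Sigma'$: for $j\le q$ it misses $c_j$, and $z_{q+1}$ misses a letter by the stopping rule. Put $\mathrm{ar}(z)=q\ge1$. (This is the maximal number of consecutive disjoint factors of $z$ that each contain all of $\Sigma'$, since the $j$-th greedy factor ends no later than the $j$-th factor of any other such choice.) A *decomposition* of a marked word $w$ is a factorization $w=w_1\cdots w_P$ into nonempty *pieces*. Pieces of length $1$ are *atomic*, and the marked letter must be an atomic piece. A non-atomic piece $z$ is *$M$-rich* if $\mathrm{ar}(z)\ge M$.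

**Example.** For $z=aababba$ the greedy factors are $aa\,b$, $a\,b$, $b\,a$, and the rest is empty. So $\mathrm{ar}(z)=3$.

The intuition is that a rich piece offers every letter so many times, and in every order, that only the *total* amount of each letter in the piece matters. The totals solve a small linear system, which has solutions of moderate size. Put
$$C=2^n,\quad V=(2P+1)n,\quad s=V^2+nV+V+1,\quad M(P)=2r+2rC\,2^{2s}(4rC)^r .\tag{4}$$
For given $n$ and $r$, $M(P)$ is nondecreasing in $P$, and since $r\le n$ it is $2^{\mathrm{poly}(n+P)}$.

**Lemma 6.** If $w\in L^\circ$ has a decomposition with $P$ pieces whose non-atomic pieces are all $M(P)$-rich, then some subword of $w$ of length at most $P\,r\,M(P)$, containing the marked letter, is in $L^\circ$.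

*Proof.* Fix a closed run witnessing $w\in L^\circ$; we call it the starred run. Let $u_0^*=\mathbf x,u_1^*,\dots,u_P^*=\mathbf y$ be its configurations at the piece borders. Let $\beta^*_{i,t}$ be the total fraction of $t$ in piece $i$, and $\Theta_i=\{t:\beta_{i,t}^*>0\}$.

**Step 1: replace the starred totals by totals of moderate size.** Consider the linear system in $u_i\ge0$ and $\beta_{i,t}\ge0$ given by
$$u_0=\mathbf x,\qquad u_P=\mathbf y,\qquad u_i=u_{i-1}+\sum_t\beta_{i,t}\,t,\qquad \beta_{i,t}\le1\text{ for atomic pieces},$$
where every variable that is $0$ in the starred solution is set to $0$. Let $I$ be the set of remaining variables (coordinates of the $u_i$, and $\beta_{i,t}$). They are all positive in the starred solution, $I\ne\emptyset$ because of the marked letter, and $|I|\le(P+1)d+Pr\le V$. The solution polyhedron in $\mathbb R^I$ is nonempty and contains no line, being contained in the nonnegative orthant. So it is the convex hull of its vertices plus its recession cone, and the recession cone is generated by the vertices of its intersection with the hyperplane $\sum_kz_k=1$; we call these vertices the rays.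

Vertices and rays have small entries (general bounds of this kind are in Schrijver, *Theory of Linear and Integer Programming*, Ch. 10; here is the computation). Multiply the equations for $u_0$ and $u_P$ by the denominators of the entries of $\mathbf x,\mathbf y$, coordinate by coordinate. Then all constraints have integer coefficients and right-hand sides of absolute value at most $2^n$. A vertex or ray is the unique solution of $|I|$ linearly independent constraints. By Cramer's rule its entries are quotients of two integer determinants of absolute value at most $V!\,2^{nV}\le2^{s_1}$, with $s_1=V^2+nV$. So its entries are rational and at most $2^{s_1}$, and its positive entries are at least $2^{-s_1}$.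

Let $k\in I$. The starred solution has positive $k$-th entry, and it is a convex combination of vertices plus a nonnegative combination of rays. So some vertex or some ray has positive $k$-th entry. Hence some solution $z^{(k)}$, a vertex or a vertex plus a ray, has $k$-th entry at least $2^{-s_1}$ and all entries at most $2^{s_1+1}$. Average the $z^{(k)}$ over $k\in I$. This gives a rational solution $(u_i,\beta_{i,t})$ of the system in which every variable of $I$ lies in $[\delta,2^s]$ with $\delta=2^{-s}$, because $2^{-s_1}/|I|\ge2^{-s_1-V}\ge2^{-s}$ and $2^{s_1+1}\le2^s$. In particular $\mathrm{supp}(u_i)=\mathrm{supp}(u_i^*)$, the letters with $\beta_{i,t}>0$ are exactly those in $\Theta_i$, and the marked letter has positive fraction.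

We now realize this solution piece by piece by a closed run. For an atomic piece this is immediate: both $u_{i-1}$ and $u_i$ are $\ge0$, and the fraction is at most $1$. For the rest, let piece $i$ be non-atomic, hence $M(P)$-rich. Write $u=u_{i-1}$, $v=u_i$, $\Theta=\Theta_i$, $\beta_t=\beta_{i,t}$, and $\mathcal J=\bigcup_{t\in\Theta}\mathrm{supp}(t)$. If $\Theta=\emptyset$, then $u=v$ and nothing is fired. Let $g=|\Theta|\ge1$, so $g\le r$. Put
$$\theta=\frac1{4rC},\qquad \epsilon=\tfrac12\,\delta\,\theta^r,\qquad M'=M(P)-2r=2rC\,2^{2s}(4rC)^r .$$
Then
$$M'=\frac{rC\,2^s}{\epsilon}\qquad\text{and}\qquad M'\ge2^s.\tag{5}$$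

**Step 2: two orders on $\Theta$, read off from the starred run.** Order $\Theta$ as $t_1,\dots,t_g$ by first positive use in the starred run within this piece. If $t_h$ has a negative entry at $j$, then coordinate $j$ was positive just before its first positive use. So

(6) if $t_h$ has a negative entry at $j$, then $j\in\mathrm{supp}(u)$ or some $t_{h'}$ with $h'<h$ has a positive entry at $j$.

Here we used $\mathrm{supp}(u)=\mathrm{supp}(u_{i-1}^*)$. Also order $\Theta$ as $t'_1,\dots,t'_g$ by last positive use, latest first. If $t'_h$ has a positive entry at $j$, then coordinate $j$ is positive just after its last positive use. Either it is still positive at the end of the piece, or a letter with a negative entry at $j$ is used later, and the last use of that letter is then later than that of $t_h'$. So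

(7) if $t'_h$ has a positive entry at $j$, then $j\in\mathrm{supp}(v)$ or some $t'_{h'}$ with $h'<h$ has a negative entry at $j$.

**Step 3: ramp-up, making all relevant coordinates safely positive.** From $u$, fire $t_1,\dots,t_g$ with fractions $\delta\theta^1,\dots,\delta\theta^g$. Since $C\theta\le\frac14$ and $1-\theta\ge\frac34$, for all $h_0\ge0$
$$C\sum_{h>h_0}\theta^h\le\theta^{h_0}\,\frac{C\theta}{1-\theta}\le\tfrac13\,\theta^{h_0}.\tag{8}$$
Entries of letters are at most $C$ in absolute value. A coordinate in $\mathrm{supp}(u)$ starts at a value $\ge\delta$ and, by (8) with $h_0=0$, stays $\ge\frac23\delta\ge\epsilon$. A coordinate $j\in\mathcal J\setminus\mathrm{supp}(u)$ is $0$ until the first $t_{h_0}$ that has a nonzero entry at $j$. By (6) this entry is not negative, so it is a positive integer, and the coordinate becomes at least $\delta\theta^{h_0}$. By (8) it stays at least $\frac23\delta\theta^{h_0}\ge\frac23\delta\theta^r\ge\epsilon$ afterwards. Coordinates outside $\mathcal J$ do not change. So all intermediate configurations are $\ge0$, and the resulting configuration $u^+$ is $\ge\epsilon$ on $\mathcal J$.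

**Step 4: ramp-down, by reversing time.** From $v$, fire the vectors $-t'_1,\dots,-t'_g$ with fractions $\delta\theta^1,\dots,\delta\theta^g$. Condition (7) is condition (6) for the vectors $-t'_h$ and the configuration $v$, and the nonzero entries of $v$ are $\ge\delta$. So Step 3 applies: all configurations are $\ge0$, and the last one, $v^-=v-\sum_h\delta\theta^ht'_h$, is $\ge\epsilon$ on $\mathcal J$. Read backward, firing $t'_g,\dots,t'_1$ with fractions $\delta\theta^g,\dots,\delta\theta^1$ leads from $v^-$ to $v$ through configurations $\ge0$.

**Step 5: the middle, from $u^+$ to $v^-$ in $M'$ equal small rounds.** Each $t\in\Theta$ is used in the two ramps with a total of at most $2\delta\theta\le\delta/2\le\beta_t/2$. Let $\gamma_t\ge0$ be $\beta_t$ minus this total, divided by $M'$. Then $\gamma_t\le2^s/M'\le1$ by (5), and $v^--u^+=M'\sum_t\gamma_tt$, since $v-u=\sum_t\beta_tt$. In each of $M'$ consecutive factors that contain all letters of the piece, fire one occurrence of each $t\in\Theta$ with fraction $\gamma_t$. At the borders of these factors the configuration is a convex combination of $u^+$ and $v^-$, hence $\ge\epsilon$ on $\mathcal J$. Within a factor it deviates from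 the value at the preceding border by at most $\sum_t\gamma_tC\le rC\,2^s/M'=\epsilon$ in each coordinate, so it stays $\ge0$ on $\mathcal J$. Outside $\mathcal J$ nothing changes.

**Step 6: counting letters.** The piece has at least $M(P)=2r+M'\ge g+M'+g$ disjoint consecutive factors containing all its letters. The first $g$ host the ramp-up, one letter each; the next $M'$ host the middle part; $g$ further ones host the ramp-down. At most $2r+rM'\le rM(P)$ letters of the piece are used. An atomic piece uses at most one letter. So the letters used with positive fraction form a subword of $w$ of length at most $P\,r\,M(P)$. It contains the marked letter with positive fraction, and it is in $L^\circ$. $\square$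

## 11. Splitting poor pieces, and why the alphabet must shrink

Given a word of $L^\circ$, we want a decomposition to which Lemma 6 applies. The direct attempt is to fix the threshold $M$ at the start, split every piece that is not $M$-rich along (3), and apply Lemma 6. This breaks down as follows. Splitting raises the number $P$ of pieces. With more pieces the linear system is larger, so the threshold $M(P)$ of (4) grows, and pieces that were rich enough before need not be so now. The threshold chases the number of pieces. What bounds the chase is that every non-atomic piece created by a split has a strictly smaller alphabet, so the chase can be organized by induction on the alphabet size.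

**Definition (split).** Suppose a decomposition has $P$ pieces and a non-atomic piece $z$ has $\mathrm{ar}(z)<M(P)$. To *split* $z$ means to replace it by the pieces $z_1,c_1,\dots,z_q,c_q,z_{q+1}$ of (3), dropping empty ones. Put $H(P)=P+2M(P)$.

The new number of pieces is at most $P-1+2q+1\le P+2(M(P)-1)\le H(P)$. The $c_j$ are atomic, and the $z_j$ have strictly smaller alphabets than $z$. Also the number of pieces increases, because $|z|\ge2$ and $q\ge1$, so $c_1$ and at least one other nonempty piece appear.

Let
$$D_0(P)=P,\qquad D_k(P)=(D_{k-1}\circ H)^{(P)}\big(D_{k-1}(P)\big).\tag{9}$$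
By induction on $k$, these functions are nondecreasing and $D_k(P)\ge P$: $H$ has these properties, compositions of such functions have them, and increasing the number of iterations of such a function does not decrease the result.

**Lemma 7.** A sequence of splits that starts from at most $P$ pieces and in which only pieces with alphabet size at most $k$ are split ends with at most $D_k(P)$ pieces.

*Proof.* Induction on $k$. For $k=0$ there are no splits. Let $k\ge1$. Splitting a piece of alphabet size at most $k$ creates only non-atomic pieces of alphabet size less than $k$. So the pieces of alphabet size exactly $k$ that get split were all present at the start, and there are at most $P$ such splits. Before the first, between two consecutive ones, and after the last, there are sequences of splits of pieces of alphabet size at most $k-1$. By the induction hypothesis, the first of these sequences ends with at most $D_{k-1}(P)$ pieces. Each split of a size-$k$ piece followed by the next such sequence takes at most $P'$ pieces to at most $D_{k-1}(H(P'))$. This happens at most $P$ times, and since the functions are nondecreasing and at least the identity, we end with at most $(D_{k-1}\circ H)^{(P)}(D_{k-1}(P))=D_k(P)$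 pieces. $\square$

*Proof of Theorem B.* **Step 1: a bound on minimal words.** Let $w\in L^\circ$ be minimal with respect to deleting unmarked letters. Start with the decomposition of $w$ into the marked letter, the part before it and the part after it: at most $3$ pieces. As long as some non-atomic piece is not $M(P)$-rich for the current number $P$ of pieces, split it. The number of pieces increases each time and is at most $|w|$, so this stops. All alphabets have size at most $r$, so by Lemma 7 the final number $P$ of pieces is at most $D_r(3)$. At the end all non-atomic pieces are $M(P)$-rich, and Lemma 6 gives a subword of $w$ in $L^\circ$ of length at most $P\,r\,M(P)$ that contains the marked letter. By minimality this subword is $w$. Since $M$ is nondecreasing,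
$$|w|\le\lambda:=D_r(3)\cdot r\cdot M(D_r(3)).$$

**Step 2: the running time.** By (4), $M$ and hence $H$ are primitive recursive in $(n,r,P)$. For each fixed $k$, $D_k$ is primitive recursive in $(n,r,P)$, by induction on $k$: in (9) a primitive-recursive function is iterated $P$ times, which is a primitive recursion. So for each fixed value of $r$, $\lambda$ is a primitive-recursive function of $n$, and it can be computed from (4) and (9) in primitive-recursive time. By Lemma 5(c), the remaining time is elementary in $\lambda+n$. The algorithm is the same for all inputs: it computes $\lambda$ from $n$ and $r=|\Sigma|$ and then proceeds as in Lemma 5(c). On inputs with $|\Sigma|\le r$ there are finitely many values of $|\Sigma|$, and the sum of the corresponding finitely many primitive-recursive bounds, including the trivial case $\Sigma=\emptyset$, is primitive recursive in $n$. $\square$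

The induction on $k$ in Step 2 uses one more primitive recursion per letter of the alphabet, so it gives no bound that is primitive recursive in $n$ and $r$ together. By Theorem A(1) there is none: the alphabets $\Sigma_K$ have $4K+3$ letters.
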